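\title{Rigidity of pluricanonical measures and finiteness of the projective pluricanonical representation}

\begin{abstract}
We prove that for every compact complex manifold $X$ and every $m\ge1$ the group of bimeromorphic self-maps of $X$ acts on the projectivization of $H^0(X,\omega_X^{\otimes m})$ through a finite group. More generally, if $\kappa(X)\ge0$, then bimeromorphic self-maps that descend to projective transformations along a nondegenerate meromorphic map $X\dashrightarrow\mathbb P^N$ induce only finitely many of them. The proof studies the measure $|s|^{2/m}$ attached to a pluricanonical form $s$. A compactness argument reduces the problem to showing that the image of this measure under a nonconstant meromorphic function is never invariant under all rotations of $\mathbb P^1$. Rotation invariance would force the radial density, a Hermitian form in finitely many periods, to be an integrable solution on $\mathbb R$ of a linear differential equation with constant coefficients.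
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $X$ is a connected compact complex manifold of dimension $n\ge1$ with canonical bundle $\omega_X$, and $\mathrm{Bim}(X)$ is its group of bimeromorphic self-maps. Conventions on meromorphic maps are recalled in Section~\ref{sec:prelim}. Fix $m\ge1$ and let $V=H^0(X,\omega_X^{\otimes m})$ be the finite-dimensional space of holomorphic pluricanonical $m$-forms. Bimeromorphic maps pull such forms back, and this gives the \emph{pluricanonical representation} and its projectivization
\[
\rho\colon\mathrm{Bim}(X)\to\mathrm{GL}(V),\quad\rho(\gamma)=(\gamma^{-1})^*,\qquad\qquad\overline\rho\colon\mathrm{Bim}(X)\to\mathrm{PGL}(V).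
\]
If $s_0,\dots,s_N$ is a basis of $V$, the group $\overline\rho(\mathrm{Bim}(X))$ acts on the image of the $m$-th pluricanonical map $[s_0:\dots:s_N]\colon X\dashrightarrow\mathbb P^N$. Thus $\overline\rho$ records how $\mathrm{Bim}(X)$ moves this image, while $\rho$ also remembers how forms are rescaled. The Kodaira dimension $\kappa(X)$ is the largest dimension of such an image as $m$ varies, and $\kappa(X)=-\infty$ if $H^0(X,\omega_X^{\otimes m})=0$ for all $m\ge 1$.

For curves, $V=0$ in genus $0$, $\dim V=1$ in genus $1$, and the automorphism group is finite in genus at least $2$, so $\overline\rho$ has finite image. In general the following results are known.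
\begin{enumerate}
\item[(F1)] (Ueno) If $X$ is Moishezon, then $\rho(\mathrm{Bim}(X))$, and hence $\overline\rho(\mathrm{Bim}(X))$, is finite.
\item[(F2)] For every $X$, the orders of the finite subgroups of $\rho(\mathrm{Bim}(X))$ and of $\overline\rho(\mathrm{Bim}(X))$ are bounded by a constant.
\item[(F3)] There exist compact complex manifolds for which $\rho(\mathrm{Bim}(X))$ is infinite.
\item[(F4)] If $\dim X\le2$, then $\overline\rho(\mathrm{Bim}(X))$ is finite.
\item[(F5)] If $\kappa(X)=\dim X$, then $\mathrm{Bim}(X)$ itself is finite.
\end{enumerate}
We answer the following question, taken from the paper of Loginov and Shramov~\cite{LS}.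
\begin{quote}
\emph{Do there exist a compact complex manifold $X$ and an integer $m\ge1$ such that $\overline\rho(\mathrm{Bim}(X))$ is infinite?}
\end{quote}

To see what an infinite image could look like, attach a measure to each form. If $0\ne s\in V$ is written in local coordinates as $s=a(x)\,(dx_1\wedge\dots\wedge dx_n)^{m}$, let $|s|^{2/m}$ be the positive measure given locally by
\begin{equation}\label{eq:measure}
|s|^{2/m}=|a|^{2/m}\prod_{k=1}^n i\,dx_k\wedge d\bar x_k .
\end{equation}
It does not depend on the coordinates, and its total mass is unchanged when $s$ is pulled back by a bimeromorphic map. The mass behaves like a power of a norm on $V$, so $\rho(\mathrm{Bim}(X))$ has compact closure, and if it is infinite, the closure contains a circle group. By (F3) such circles occur, so boundedness alone cannot give finiteness. The circle decomposes $V$ into weight spaces, and the question is whether two weights can differ. Facts (F1), (F4) and (F5) suggest that they cannot; (F3) shows that an argument must distinguish between a circle acting by scalars and one that does not. The distinction is this: if $s_0,s_1$ are eigenvectors of different weights,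 then $h=s_1/s_0$ is a nonconstant meromorphic function on $X$, and the circle rotates its values while preserving the measure $|s_0|^{2/m}$. We show that this is impossible.

\begin{theorem}\label{thm:answer}
For every compact complex manifold $X$ and every $m\ge1$ the group $\overline\rho(\mathrm{Bim}(X))$ is finite. Consequently $\rho(\mathrm{Bim}(X))$ has a subgroup of finite index consisting of scalars of modulus $1$.
\end{theorem}

So the answer to the question is negative. The pluricanonical map plays no special role. Call a meromorphic map $f\colon X\dashrightarrow\mathbb P^N$ \emph{nondegenerate} if its image lies in no hyperplane.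

\begin{theorem}\label{thm:groups}
Assume $\kappa(X)\ge0$. Let $f\colon X\dashrightarrow\mathbb P^N$ be a nondegenerate meromorphic map, $\Gamma\subset\mathrm{Bim}(X)$ a subgroup, and $\tau\colon\Gamma\to\mathrm{PGL}_{N+1}(\mathbb C)$ a homomorphism with $f\circ\gamma=\tau(\gamma)\circ f$ for all $\gamma\in\Gamma$. Then $\tau(\Gamma)$ is finite.
\end{theorem}

\begin{corollary}\label{cor:linear}
Assume $\kappa(X)\ge0$. Let $f\colon X\dashrightarrow Z$ be a dominant meromorphic map to a normal projective variety, let $H$ be a linear algebraic group acting faithfully and algebraically on $Z$, and let $\Gamma\subset\mathrm{Bim}(X)$ be a subgroup with a homomorphism $\tau\colon\Gamma\to H$ such that $f\circ\gamma=\tau(\gamma)\circ f$ for all $\gamma\in\Gamma$. Then $\tau(\Gamma)$ is finite. In particular, if $Z=\mathbb P^1$, the group of all bimeromorphic self-maps of $X$ preserving the fibration $f$ acts on the base through a finite group.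
\end{corollary}

Behind these statements is a rigidity property of a single measure, in which the projective transformations are not assumed to lift to $X$.

\begin{theorem}\label{thm:stabilizer}
Let $0\ne s\in H^0(X,\omega_X^{\otimes m})$ and let $f\colon X\dashrightarrow\mathbb P^N$ be a nondegenerate meromorphic map. Then the stabilizer of the measure $f_*|s|^{2/m}$ in $\mathrm{PGL}_{N+1}(\mathbb C)$ is finite.
\end{theorem}

The analytic core is the case of a circle acting on $\mathbb P^1$.

\begin{theorem}\label{thm:rotation}
Let $0\ne s\in H^0(X,\omega_X^{\otimes m})$ and let $h$ be a nonconstant meromorphic function on $X$. Then the measure $h_*|s|^{2/m}$ on $\mathbb P^1$ is not invariant under the group of all rotations $z\mapsto e^{i\theta}z$.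
\end{theorem}

Section~\ref{sec:example} proves Theorem~\ref{thm:rotation} by hand for a double cover of $\mathbb P^1$, and Section~\ref{sec:rotation} proves it in general. Section~\ref{sec:compact} deduces Theorem~\ref{thm:stabilizer} and then Theorem~\ref{thm:groups}. Section~\ref{sec:consequences} deduces Theorem~\ref{thm:answer} and Corollary~\ref{cor:linear} and discusses the hypotheses. Facts (F1)--(F5) are not used in the proofs.

\section{Meromorphic maps and pluricanonical measures}\label{sec:prelim}

A \emph{modification} of $X$ is a surjective holomorphic map $\pi\colon X'\to X$ from an irreducible compact complex space that is biholomorphic over the complement of a proper analytic subset of $X$. A \emph{meromorphic map} $f\colon X\dashrightarrow Z$ to a compact complex space is given by an irreducible analytic subset of $X\times Z$, its graph, whose projection to $X$ is a modification. It is \emph{bimeromorphic} if the projection to $Z$ is a modification as well. A meromorphic function on $X$ defines a meromorphic map to $\mathbb P^1$. We use the following standard facts.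
\begin{itemize}
\item A meromorphic map $f$ is holomorphic on $U=X\setminus I$, where $I$ is an analytic subset of codimension at least $2$; the open set $U$ is connected. We call $f$ \emph{dominant} if $f(U)$ lies in no proper analytic subset of $Z$.
\item A bimeromorphic map $\gamma\colon X\dashrightarrow X$ restricts to a biholomorphism between complements of proper analytic subsets. For $s\in V$, the form $\gamma^*s$ is holomorphic off a set of codimension at least $2$, so it extends to $X$ by Hartogs' theorem. The identity $(\gamma\delta)^*=\delta^*\gamma^*$ holds on a dense open set, hence everywhere; this is why $\rho$ is defined with an inverse.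
\item (Hironaka) A reduced compact complex space $Y_0$ has a resolution: a holomorphic map $q\colon Y\to Y_0$ from a compact complex manifold that is biholomorphic over the smooth locus of $Y_0$, the preimage of this locus being dense in $Y$. Resolving the graph of $f$ gives a modification $\pi\colon X'\to X$ with $X'$ a connected compact manifold and $f\circ\pi$ holomorphic.
\end{itemize}

The measure \eqref{eq:measure} is well defined. Under a coordinate change with Jacobian determinant $J$, the coefficient $a$ is multiplied by $J^m$, so $|a|^{2/m}$ is multiplied by $|J|^2$, which is the factor relating the two volume forms $\prod i\,dx_k\wedge d\bar x_k$. The same computation shows that a biholomorphism $\beta$ between open sets satisfies $\beta_*|\beta^*s|^{2/m}=|s|^{2/m}$. For $m=1$ one has $|s|^2=i^{n^2}s\wedge\bar s$, because reordering $dx_1\wedge\dots\wedge dx_n\wedge d\bar x_1\wedge\dots\wedge d\bar x_n$ into pairs produces the sign $(-1)^{n(n-1)/2}=i^{\,n-n^2}$. We put $\mathcal N(s)=\int_X|s|^{2/m}$, and $|0|^{2/m}=0$.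

\begin{lemma}\label{lem:measure}
Let $0\ne s\in V$.
\begin{enumerate}
\item[(a)] The measure $|s|^{2/m}$ is finite and nonzero. It gives mass $0$ to every proper analytic subset of a connected open subset of $X$.
\item[(b)] One has $|cs|^{2/m}=|c|^{2/m}|s|^{2/m}$ for $c\in\mathbb C$. If $s_k\to s'$ in $V$, then $|s_k|^{2/m}\to|s'|^{2/m}$ in total variation.
\item[(c)] If $\pi\colon X'\to X$ is a modification with $X'$ a manifold, then $\pi_*|\pi^*s|^{2/m}=|s|^{2/m}$. If $\gamma\in\mathrm{Bim}(X)$, then $\gamma_*|s|^{2/m}=|\rho(\gamma)s|^{2/m}$, and so $\mathcal N(\rho(\gamma)s)=\mathcal N(s)$.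
\item[(d)] If $f\colon X\dashrightarrow\mathbb P^N$ is nondegenerate, then $f_*|s|^{2/m}$ has total mass $\mathcal N(s)$ and gives mass $0$ to every proper linear subspace of $\mathbb P^N$.
\end{enumerate}
\end{lemma}

By (a), the measure ignores the set where a meromorphic map is not holomorphic, so push-forwards such as $\gamma_*|s|^{2/m}$ and $f_*|s|^{2/m}$ are well defined.

\begin{proof}
Fix a smooth positive volume form $dV$ on $X$, locally $dV=v\prod i\,dx_k\wedge d\bar x_k$. Then $\|s(x)\|=|a(x)|\,v(x)^{-m/2}$ is a Hermitian metric on $\omega_X^{\otimes m}$, and $|s|^{2/m}=\|s(x)\|^{2/m}dV$. The density is continuous and not identically zero, $X$ is compact, and proper analytic subsets are Lebesgue null; this gives (a). For (b), $\sup_X\|s(x)\|$ is a norm on the finite-dimensional space $V$ and $t\mapsto t^{2/m}$ is uniformly continuous on bounded intervals, so the densities converge uniformly. In (c), both $\pi$ and $\gamma$ are biholomorphisms between complements of null sets; apply the invariance under biholomorphisms to $s$ and to $\rho(\gamma)s$, noting that $\gamma^*\rho(\gamma)s=s$. For (d), let $L$ be a proper linear subspace. Since $f(U)\not\subset L$,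 the set $f^{-1}(L)$ is a proper analytic subset of the connected open set $U$.
\end{proof}

\section{A double cover of the projective line}\label{sec:example}

Let $g$ be a polynomial of degree $d\ge3$ without multiple roots, let $X$ be the compact Riemann surface of $y^2=g(z)$, and take $h=z$, $m=1$ and $s=\eta=dz/y$. This form is holomorphic. Near a root of $g$ the function $y$ is a coordinate and $\eta=2\,dy/g'(z)$. At infinity, if $d$ is odd, $z=t^{-2}$ and $\eta$ vanishes to order $d-3\ge0$ in $t$; if $d$ is even, $z=t^{-1}$ and the order is $d/2-2\ge0$. The two sheets contribute equally, so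
\[
\mu:=h_*|\eta|^2=\frac{2}{|g(z)|}\,i\,dz\wedge d\bar z .
\]
For $g=z^d-1$ this measure is invariant under the rotations by $d$-th roots of unity, so finite rotation groups of arbitrarily large order do occur. We show that the full rotation group does not.

Rotations become translations in the coordinate $w=\log z=x+i\theta$, and
\begin{equation}\label{eq:haar}
\frac{i\,dz\wedge d\bar z}{|z|^2}=i\,dw\wedge d\bar w=2\,dx\wedge d\theta
\end{equation}
is invariant under them. With respect to \eqref{eq:haar}, $\mu$ has density $\varphi=2|z|^2/|g(z)|=2|p(w)|^2$, where $p=z/\sqrt{g(z)}$ is locally holomorphic and nowhere zero away from $0$, $\infty$ and the roots of $g$. Suppose that $\mu$ is rotation invariant. Then $\varphi=\psi(x)$ depends on $x$ only, and three observations give a contradiction.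
\begin{enumerate}
\item[(i)] Away from the roots, $\log\varphi=\log2+2\log|p|$ is harmonic. A harmonic function of $x$ alone satisfies $(\log\psi)''=0$.
\item[(ii)] Every circle $|z|=e^{x}$ contains a point that is not a root, so the equation holds for all $x\in\mathbb R$, and $\psi=ce^{\lambda x}$ with $c>0$, $\lambda\in\mathbb R$.
\item[(iii)] The mass $\mu(\mathbb P^1)=4\pi\int_{\mathbb R}\psi\,dx$ is finite, but $ce^{\lambda x}$ is not integrable on $\mathbb R$.
\end{enumerate}
Here one could also argue that $\varphi$ is unbounded near a nonzero root $c_0$ of $g$ and bounded near most points of the same circle. But a density need not be unbounded near a critical value: for $d\ge5$ the form $(z-c_0)\eta$ is holomorphic and its density is bounded near $c_0$. The argument (i)--(iii) never looks at the critical values, and that is why it generalizes.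

Step (i) has to change. For a holomorphic $1$-form $\eta$ on a curve and a function $h$ of degree $b$, the density is $\sum_{j=1}^b|p_j(w)|^2$, where $\eta=p_j\,dw$ on the $j$-th sheet, and the logarithm of such a sum is not harmonic in general. What survives is that the sum is finite, and we shall see that this replaces the equation $\psi'=\lambda\psi$ by an equation of order at most $b$ with constant coefficients. Finiteness is essential. The Fubini--Study measure $i\,dz\wedge d\bar z/(1+|z|^2)^2$ is finite and rotation invariant, with real-analytic radial density
\[
\psi(x)=\frac{1}{4\cosh^2x}=\sum_{k\ge1}(-1)^{k-1}k\,|z^k|^2\qquad(|z|=e^x<1),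
\]
an expansion with infinitely many terms. In higher dimension the sum over the sheets becomes an integral over a fiber, and finiteness comes from the finite dimension of the cohomology of the fiber.

\section{No invariance under rotations}\label{sec:rotation}

\subsection{Extracting an $m$-th root}

For $m>1$ the density $|a|^{2/m}$ is not a product of a holomorphic and an antiholomorphic function near the zeros of $a$, and $|s|^{2/m}$ is not a wedge product of closed forms. We pass to a covering on which $s$ has an $m$-th root. The covering may be disconnected, which does no harm.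

\begin{lemma}\label{lem:root}
Let $s$ and $h$ be as in Theorem~\ref{thm:rotation}. There exist a compact complex manifold $Y$ of pure dimension $n$, a holomorphic $n$-form $\eta$ on $Y$, and a holomorphic map $F\colon Y\to\mathbb P^1$, nonconstant on each connected component, such that
\[
F_*\big(i^{n^2}\eta\wedge\bar\eta\big)=m\,h_*|s|^{2/m}.
\]
\end{lemma}

\begin{proof}
By Hironaka's theorem and Lemma~\ref{lem:measure}(c), we may replace $X$ by a modification and assume that $h\colon X\to\mathbb P^1$ is holomorphic.

Let $p\colon\omega_X\to X$ be the total space of the canonical bundle, and let $Y_0=\{\xi:\xi^m=s(p(\xi))\}$ with its reduced structure. In a chart write $\xi=t\,dx_1\wedge\dots\wedge dx_n$; then $Y_0$ is the hypersurface $t^m=a(x)$. It has pure dimension $n$, and it is compact because $|t|=|a|^{1/m}$ is locally bounded on $X$. Let $X^\circ=\{s\ne0\}$ and $Y^\circ=Y_0\cap p^{-1}(X^\circ)$. On $Y^\circ$ we have $\partial_t(t^m-a)=mt^{m-1}\ne0$, so $Y^\circ$ is smooth and $p\colon Y^\circ\to X^\circ$ is an unramified covering of degree $m$. The complement $Y_0\setminus Y^\circ=\{t=0,\ a=0\}$ has dimension at most $n-1$, so $Y^\circ$ is dense in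 $Y_0$.

Let $q\colon Y\to Y_0$ be a resolution and $r=p\circ q$. We identify $Y^\circ$ with its preimage. It is dense in $Y$, so its complement is a proper analytic subset of each component of $Y$. A point $q(y)$ of $Y_0$ is an element of $\Lambda^nT^*_{r(y)}X$, and we set $\eta(y)=(dr_y)^*q(y)$. In a chart, $\eta=(t\circ q)\,r^*(dx_1\wedge\dots\wedge dx_n)$, so $\eta$ is holomorphic and $\eta^m=r^*s$. On each of the $m$ sheets over a small open subset of $X^\circ$ we have $|t|^2=|a|^{2/m}$, so each sheet pushes $i^{n^2}\eta\wedge\bar\eta$ forward to $|s|^{2/m}$. The complements of $Y^\circ$ and $X^\circ$ are null, hence $r_*(i^{n^2}\eta\wedge\bar\eta)=m|s|^{2/m}$.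

Put $F=h\circ r$. Each component of $Y$ contains an open set mapped biholomorphically by $r$ onto an open subset of $X$, and $h$ is nonconstant there by the identity theorem.
\end{proof}

For the rest of this section $Y,\eta,F$ are as in the lemma, and $\mu=F_*(i^{n^2}\eta\wedge\bar\eta)$, a finite nonzero measure on $\mathbb P^1$.

\subsection{The density as a fiber integral}

The critical points of $F$ form an analytic subset of $Y$. Its image is analytic in $\mathbb P^1$ by Remmert's proper mapping theorem and has measure zero by Sard's theorem, so it is finite. Let $C$ be the union of this finite set with $\{0,\infty\}$ and let $B=\mathbb P^1\setminus C$. Over $B$ the map $F$ is a proper submersion, and the fibers $Y_z=F^{-1}(z)$ are compact complex manifolds of dimension $n-1$. (For $n=1$ they are finite sets, $(n-1)$-forms on them are functions, and integrals are sums.)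

We want the density of $\mu$ with respect to the invariant measure \eqref{eq:haar}, so we divide $\eta$ by $dF/F$. Near a point of $F^{-1}(B)$ choose coordinates $(z,y_2,\dots,y_n)$ with $z=F$, and write
\[
\eta=g\,\frac{dz}{z}\wedge dy,\qquad\sigma=g\,dy,\qquad dy=dy_2\wedge\dots\wedge dy_n,
\]
with $g$ holomorphic, so that $\eta=\frac{dF}{F}\wedge\sigma$. Two $(n-1,0)$-forms $\sigma$ with this property differ by a multiple of $dz$, so their restrictions to the fibers agree. These restrictions define a holomorphic $(n-1)$-form $\sigma_z$ on $Y_z$. Put
\[
\varphi(z)=i^{(n-1)^2}\int_{Y_z}\sigma_z\wedge\overline{\sigma_z}\ \ge0\qquad(z\in B).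
\]

\begin{lemma}\label{lem:density}
The function $\varphi$ is continuous on $B$, $\mu(C)=0$, and for every Borel set $E\subset B$
\begin{equation}\label{eq:density}
\mu(E)=\int_E\varphi(z)\,\frac{i\,dz\wedge d\bar z}{|z|^2}.
\end{equation}
\end{lemma}

\begin{proof}
The set $F^{-1}(C)$ is a proper analytic subset of each component of $Y$, so $\mu(C)=0$. In the coordinates above,
\[
i^{n^2}\eta\wedge\bar\eta=\frac{i\,dz\wedge d\bar z}{|z|^2}\wedge|g|^2\prod_{k\ge2}i\,dy_k\wedge d\bar y_k,\qquad
i^{(n-1)^2}\sigma_z\wedge\overline{\sigma_z}=|g|^2\prod_{k\ge2}i\,dy_k\wedge d\bar y_k .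
\]
Fix $z_0\in B$. Cover the compact fiber $Y_{z_0}$ by finitely many such charts and choose smooth functions $\chi_\alpha\ge0$, compactly supported in the charts, with $\sum\chi_\alpha=1$ near $Y_{z_0}$. Since $F$ is proper, $\sum\chi_\alpha=1$ on $F^{-1}(W)$ for a neighborhood $W$ of $z_0$. On $W$, $\varphi(z)=\sum_\alpha\int\chi_\alpha|g_\alpha|^2(z,y)\prod i\,dy_k\wedge d\bar y_k$ is continuous, and Fubini's theorem in each chart gives \eqref{eq:density} for $E\subset W$. Countably many sets $W$ cover $B$.
\end{proof}

\subsection{Periods}

The integral $\varphi(z)$ involves the values of $\sigma_z$ at infinitely many points. But $\sigma_z$ is a holomorphic form of top degree on $Y_z$, hence closed: $\bar\partial\sigma_z=0$ by holomorphy, and $\partial\sigma_z=0$ for reasons of type. So $\varphi(z)$ depends only on the cohomology class of $\sigma_z$, which lies in a finite-dimensional space. The coordinates of this class, the periods, take over the role of the functions $p_j$ of Section~\ref{sec:example}. They are holomorphic because $\eta$, being holomorphic of top degree on $Y$, is closed too. No K\"ahler hypothesis enters, since only forms of top holomorphic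 degree are used.

\begin{lemma}\label{lem:periods}
Let $w_0\in\mathbb C$ with $e^{w_0}\in B$. There are a disc $D$ centered at $w_0$ with $\exp(D)\subset B$, holomorphic functions $p_1,\dots,p_b$ on $D$, and constants $c_{jk}\in\mathbb C$ such that
\begin{equation}\label{eq:rank}
\varphi(e^w)=\sum_{j,k=1}^b c_{jk}\,p_j(w)\,\overline{p_k(w)}\qquad(w\in D).
\end{equation}
\end{lemma}

\begin{proof}
Ehresmann's theorem says that a proper submersion is a locally trivial $C^\infty$ fibration. So there are a disc $D$, on which $\exp$ is injective with image in $B$, and a diffeomorphism $\Phi\colon D\times M\to F^{-1}(\exp D)$, where $M=Y_{e^{w_0}}$, such that $F(\Phi(w,y))=e^w$ and $\Phi(w_0,y)=y$. Give $M$ its complex orientation. The diffeomorphisms $\Phi_w=\Phi(w,\cdot)\colon M\to Y_{e^w}$ depend continuously on $w$ and $\Phi_{w_0}$ is the identity, so they all preserve orientation. Let $\beta_w=\Phi_w^*\sigma_{e^w}$, a closed complex $(n-1)$-form on the compact oriented manifold $M$ of real dimension $2n-2$.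

Choose closed real $(n-1)$-forms $e_1,\dots,e_b$ on $M$ whose classes form a basis of the de Rham cohomology $H^{n-1}(M,\mathbb R)$, and write $[\beta_w]=\sum_jp_j(w)[e_j]$ with $p_j(w)\in\mathbb C$. By Stokes' theorem, the integral over $M$ of a product of two closed forms depends only on their classes. As the $e_k$ are real, \eqref{eq:rank} holds with $c_{jk}=i^{(n-1)^2}\int_Me_j\wedge e_k$.

It remains to show that the $p_j$ are holomorphic. Put $P_k(w)=\int_M\beta_w\wedge e_k=\sum_jp_j(w)\int_Me_j\wedge e_k$. By Poincar\'e duality the matrix $\big(\int_Me_j\wedge e_k\big)$ is invertible, so it suffices to treat $P_k$. Gluing the local forms $\sigma$ with a partition of unity and pulling back by $\Phi$, we obtain a smooth form $\tilde\sigma$ on $D\times M$ with $\Phi^*\eta=dw\wedge\tilde\sigma$ and $\tilde\sigma|_{\{w\}\times M}=\beta_w$. In particular $P_k$ is smooth. Let $\chi$ be a smooth function with compact support in $D$; denote the pullbacks of $\chi$ and $e_k$ to $D\times M$ by the same letters. Since $\Phi^*\eta$ and $e_k$ are closed, Stokes' theorem gives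
\[
0=\int_{D\times M}d\big(\chi\,\Phi^*\eta\wedge e_k\big)=\int_{D\times M}d\chi\wedge dw\wedge\tilde\sigma\wedge e_k=\int_DP_k\,\frac{\partial\chi}{\partial\bar w}\,d\bar w\wedge dw .
\]
In the last step, $d\chi\wedge dw=\frac{\partial\chi}{\partial\bar w}\,d\bar w\wedge dw$ has top degree on $D$, so only the restriction of $\tilde\sigma$ to the fibers $\{w\}\times M$ contributes. Integrating by parts and letting $\chi$ vary gives $\partial P_k/\partial\bar w=0$.
\end{proof}

\subsection{A differential equation with constant coefficients}

The next two lemmas concern functions on the real line. The first converts the finite sum \eqref{eq:rank} into a differential equation. The point is that $\partial_w$ acts only on the factors $p_j$ and $\partial_{\bar w}$ only on the factors $\overline{p_k}$, while on a function of $\operatorname{Re}w$ the two operators coincide.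

\begin{lemma}\label{lem:ode}
Let $\psi\colon\mathbb R\to\mathbb C$ be real-analytic, and suppose that $\psi(\operatorname{Re}w)=\sum_{j,k=1}^bc_{jk}\,p_j(w)\,\overline{p_k(w)}$ on a disc $D$, with $p_j$ holomorphic and $c_{jk}$ constant. Then there is a nonzero polynomial $P$ of degree at most $b$ with $P(d/dx)\psi=0$ on $\mathbb R$.
\end{lemma}

\begin{proof}
Let $w_0$ be the center of $D$ and $x_0=\operatorname{Re}w_0$. With $w=x+i\theta$, both $\partial_w=\frac12(\partial_x-i\partial_\theta)$ and $\partial_{\bar w}=\frac12(\partial_x+i\partial_\theta)$ act as $\frac12\frac{d}{dx}$ on functions of $x$. Applying $\partial_w^{\,a}\partial_{\bar w}^{\,l}$ to the hypothesis and evaluating at $w_0$ gives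
\begin{equation}\label{eq:hankel}
2^{-a-l}\,\psi^{(a+l)}(x_0)=\sum_{j,k}c_{jk}\,p_j^{(a)}(w_0)\,\overline{p_k^{(l)}(w_0)}\qquad(a,l\ge0).
\end{equation}
The $b+1$ vectors $v_l=\big(\overline{p_k^{(l)}(w_0)}\big)_{1\le k\le b}\in\mathbb C^b$, $0\le l\le b$, satisfy a nontrivial relation $\sum_l\lambda_lv_l=0$. Multiply \eqref{eq:hankel} by $\lambda_l$ and sum over $l$: the right-hand side vanishes, so $\sum_l\lambda_l2^{-l}\psi^{(a+l)}(x_0)=0$ for every $a\ge0$. With $P(t)=\sum_l\lambda_l(t/2)^l\ne0$, all derivatives of the real-analytic function $P(d/dx)\psi$ vanish at $x_0$. Hence it vanishes on $\mathbb R$.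
\end{proof}

\begin{lemma}\label{lem:L1}
Let $P$ be a nonzero polynomial. The only smooth solution of $P(d/dx)u=0$ on $\mathbb R$ that lies in $L^1(\mathbb R)$ is $u=0$.
\end{lemma}

\begin{proof}
Let $W$ be the complex vector space of integrable solutions; its dimension is at most $\deg P$. Since the coefficients are constant, the translations $(T_tu)(x)=u(x+t)$ preserve $W$. They commute, so if $W\ne0$ they have a common eigenvector $u\ne0$, say $T_tu=c(t)u$. Translations preserve the $L^1$-norm, so $|c(t)|=1$ and $|u(t)|=|c(t)|\,|u(0)|=|u(0)|$ for all $t$. An integrable function of constant modulus on $\mathbb R$ is zero, a contradiction.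
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rotation}]
Suppose that $h_*|s|^{2/m}$, and hence $\mu$, is invariant under all rotations. Fix $\theta$. By \eqref{eq:density} and the invariance of \eqref{eq:haar}, $\varphi(e^{i\theta}z)=\varphi(z)$ for almost every $z$ in the open set $B\cap e^{-i\theta}B$, and by continuity for every such $z$. Thus $\varphi(z)=\varphi(z')$ whenever $z,z'\in B$ and $|z|=|z'|$. Since $C$ is finite, every circle $|z|=e^x$ meets $B$, so there is a function $\psi\colon\mathbb R\to[0,\infty)$ with $\varphi(z)=\psi(\log|z|)$ on $B$. By Lemma~\ref{lem:density} and \eqref{eq:haar},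
\begin{equation}\label{eq:mass}
\int_{\mathbb R}\psi(x)\,dx=\frac1{4\pi}\,\mu(\mathbb P^1)\in(0,\infty).
\end{equation}

The function $\psi$ is real-analytic on all of $\mathbb R$, including the values $x=\log|c|$ with $c$ a critical value. Indeed, given $x_0$, choose $\theta_0$ with $e^{x_0+i\theta_0}\in B$. For $x$ near $x_0$ we have $\psi(x)=\varphi(e^{x+i\theta_0})$, which is real-analytic in $x$ by \eqref{eq:rank}.

Lemmas~\ref{lem:periods} and~\ref{lem:ode} give a nonzero polynomial $P$ with $P(d/dx)\psi=0$ on $\mathbb R$. By \eqref{eq:mass}, $\psi\in L^1(\mathbb R)$, so $\psi=0$ by Lemma~\ref{lem:L1}. This contradicts $\int_{\mathbb R}\psi>0$.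
\end{proof}

\begin{remark}\label{rem:hypA}
Compactness of $X$ and holomorphy of $s$ are used for two purposes. They make the mass finite: for $s=dz/z$ on $\mathbb P^1$ and $h=z$, the measure is rotation invariant with $\psi=1$, and for $s=dz$ on $\mathbb C$ it is invariant with $\psi=e^{2x}$; both solve equations with constant coefficients and neither is integrable. Compactness also makes $F$ a proper submersion off a finite set, which carries the equation to all of $\mathbb R$: for $s=dz$ and $h=z$ on the unit disc, the measure is finite and rotation invariant, with $\psi=e^{2x}$ for $x<0$ and $\psi=0$ for $x>0$.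
\end{remark}

\section{From rotations to groups of projective transformations}\label{sec:compact}

An infinite subgroup of $\mathrm{PGL}_{N+1}(\mathbb C)$ need not have a circle in its closure; the group generated by $z\mapsto2z$ is an example. Such groups are excluded by a soft argument. A sequence leaving every compact subset of $\mathrm{PGL}_{N+1}(\mathbb C)$ pushes almost all of $\mathbb P^N$ toward a proper linear subspace, which our measures do not charge. Call a finite nonzero Borel measure on $\mathbb P^N$ \emph{linearly diffuse} if it gives mass $0$ to every proper linear subspace. Weak convergence of measures means convergence of the integrals of all continuous functions.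

\begin{lemma}\label{lem:compact}
Let $\nu,\nu'$ be linearly diffuse measures on $\mathbb P^N$, and let $t_k\in\mathrm{PGL}_{N+1}(\mathbb C)$ satisfy $(t_k)_*\nu\to\nu'$ weakly. Then a subsequence of $(t_k)$ converges to some $t\in\mathrm{PGL}_{N+1}(\mathbb C)$, and $t_*\nu=\nu'$.
\end{lemma}

\begin{proof}
Represent $t_k$ by a matrix $M_k$ of norm $1$ and pass to a subsequence with $M_k\to M\ne0$. The map $[x]\mapsto[Mx]$ is defined off $\mathbb P(\ker M)$, which is empty or a proper linear subspace, hence $\nu$-null, and $[M_kx]\to[Mx]$ for $[x]\notin\mathbb P(\ker M)$. For continuous $u$ on $\mathbb P^N$, dominated convergence gives $\int u([M_kx])\,d\nu\to\int u([Mx])\,d\nu$. So $\nu'=M_*\nu$, and $\nu'$ is concentrated on $\mathbb P(\operatorname{im}M)$. Since $\nu'$ is nonzero and linearly diffuse, $\operatorname{im}M=\mathbb C^{N+1}$. Thus $M$ is invertible and $t_k\to t=[M]$.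
\end{proof}

Recall Cartan's theorem that a closed subgroup of a Lie group is a Lie group, and that a compact connected abelian Lie group is a torus $U(1)^r$.

\begin{lemma}\label{lem:circle}
Let $G$ be a compact Lie group and $q\colon G\to L$ a continuous homomorphism to a Lie group with infinite image. Then there is a continuous homomorphism $\lambda\colon U(1)\to G$ with $q\circ\lambda$ nontrivial.
\end{lemma}

\begin{proof}
The identity component $G^\circ$ has finite index in $G$, so $q(G^\circ)\ne1$. Since $G^\circ$ is generated by its one-parameter subgroups, $q$ is nontrivial on one of them. The closure $T$ of that subgroup is compact, connected and abelian, so $T\cong U(1)^r$. The $r$ factors generate $T$, so $q$ is nontrivial on one of them.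
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:stabilizer}]
We may assume $N\ge1$. By Hironaka's theorem and Lemma~\ref{lem:measure}(c) we may replace $X$ by a modification and assume that $f$ is holomorphic. The measure $\nu=f_*|s|^{2/m}$ is linearly diffuse by Lemma~\ref{lem:measure}(d). Let $S$ be its stabilizer. Lemma~\ref{lem:compact} with $\nu'=\nu$ shows that every sequence in $S$ has a subsequence converging in $S$, so $S$ is a compact Lie group. Suppose that $S$ is infinite. Lemma~\ref{lem:circle} gives a nontrivial homomorphism $\lambda\colon U(1)\to S$.

We diagonalize $\lambda$. The map $\mathrm{SL}_{N+1}(\mathbb C)\to\mathrm{PGL}_{N+1}(\mathbb C)$ is a covering whose kernel has order $N+1$. The one-parameter group $\theta\mapsto\lambda(e^{i\theta})$ lifts to a one-parameter group $\tilde\lambda\colon\mathbb R\to\mathrm{SL}_{N+1}(\mathbb C)$. Then $\tilde\lambda(2\pi)$ lies in the kernel, so $\tilde\lambda(2\pi(N+1))=1$, and $e^{i\theta}\mapsto\tilde\lambda((N+1)\theta)$ is a linear representation of $U(1)$. It is a direct sum of characters. So, in suitable homogeneous coordinates, $S$ contains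
\[
\tau_u=[\operatorname{diag}(u^{b_0},\dots,u^{b_N})]\qquad(u\in U(1)),
\]
with integers $b_0,\dots,b_N$. Since $\lambda$ is nontrivial, $b_i\ne b_j$ for some $i,j$.

Let $\ell=x_i/x_j\colon\mathbb P^N\dashrightarrow\mathbb P^1$, defined off a $\nu$-null set, and $h=\ell\circ f$. The coordinates $x_i,x_j$ pull back to holomorphic sections of $f^*\mathcal O(1)$, and $f^*x_j\not\equiv0$ by nondegeneracy, so $h$ is a meromorphic function on $X$. It is nonconstant, for $h\equiv c$ would place the image of $f$ in the hyperplane $x_i=cx_j$. Since $\ell(\tau_ux)=u^{b_i-b_j}\ell(x)$ and $(\tau_u)_*\nu=\nu$, the measure $h_*|s|^{2/m}=\ell_*\nu$ is invariant under $z\mapsto u^{b_i-b_j}z$ for all $u\in U(1)$. These are all rotations, because $b_i-b_j\ne0$. This contradicts Theorem~\ref{thm:rotation}.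
\end{proof}

In Theorem~\ref{thm:groups}, the group $\tau(\Gamma)$ need not fix any of the measures $f_*|s|^{2/m}$; it permutes them according to the action of $\rho(\Gamma)$ on $V$. A circle, however, has an eigenvector in $V$, and the corresponding measure is fixed. To have a circle that acts on $V$ and on $\mathbb P^N$ compatibly, we take the closure of $\Gamma$ in the product of the two groups.

\begin{proof}[Proof of Theorem~\ref{thm:groups}]
Since $\kappa(X)\ge0$, we can fix $m\ge1$ with $V=H^0(X,\omega_X^{\otimes m})\ne0$; this is the only use of the hypothesis. For $0\ne s\in V$ let $\nu_s=f_*|s|^{2/m}$. By Lemma~\ref{lem:measure}, $\nu_s$ is linearly diffuse (this uses nondegeneracy), depends continuously on $s$ in the weak topology, satisfies $\nu_{cs}=\nu_s$ for $|c|=1$, and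
\begin{equation}\label{eq:equiv}
\tau(\gamma)_*\nu_s=(f\circ\gamma)_*|s|^{2/m}=f_*\gamma_*|s|^{2/m}=\nu_{\rho(\gamma)s}\qquad(\gamma\in\Gamma).
\end{equation}

\emph{The group $\rho(\Gamma)$ is relatively compact in $\mathrm{GL}(V)$.} Fix a norm on $V$. The function $\mathcal N$ is continuous and positive on the unit sphere, and homogeneous of degree $2/m$. So there are $c_1,c_2>0$ with $c_1\|s\|^{2/m}\le\mathcal N(s)\le c_2\|s\|^{2/m}$. From $\mathcal N(\rho(\gamma)s)=\mathcal N(s)$ we get $\|\rho(\gamma)\|\le(c_2/c_1)^{m/2}$ for all $\gamma\in\Gamma$. The same bound holds for $\rho(\gamma)^{-1}=\rho(\gamma^{-1})$, so every sequence in $\rho(\Gamma)$ has a subsequence along which both the elements and their inverses converge, and the limit is invertible.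

\emph{A compact group of pairs.} Let $G$ be the closure of the subgroup $\{(\rho(\gamma),\tau(\gamma)):\gamma\in\Gamma\}$ in $\mathrm{GL}(V)\times\mathrm{PGL}_{N+1}(\mathbb C)$. Let $\gamma_k\in\Gamma$ with $\rho(\gamma_k)\to g\in\mathrm{GL}(V)$, and let $0\ne s\in V$. By \eqref{eq:equiv}, $\tau(\gamma_k)_*\nu_s=\nu_{\rho(\gamma_k)s}\to\nu_{gs}$, and $gs\ne0$. By Lemma~\ref{lem:compact}, a subsequence of $\tau(\gamma_k)$ converges to some $t'$ with $t'_*\nu_s=\nu_{gs}$. This has two consequences. First, every sequence of pairs has a convergent subsequence, so $G$ is a compact Lie group. Second, if the sequence of pairs converges to $(g,t)$, then $t'=t$ whatever $s$ is, so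
\begin{equation}\label{eq:equivG}
t_*\nu_s=\nu_{gs}\qquad\text{for all }(g,t)\in G\text{ and }0\ne s\in V.
\end{equation}

\emph{A circle fixing a measure.} Suppose that $\tau(\Gamma)$ is infinite. Then the second projection $G\to\mathrm{PGL}_{N+1}(\mathbb C)$ has infinite image, and Lemma~\ref{lem:circle} gives a homomorphism $U(1)\to G$, $u\mapsto(g_u,t_u)$, with $u\mapsto t_u$ nontrivial. The commuting operators $g_u$ have a common eigenvector $0\ne s\in V$, say $g_us=c(u)s$. The image of $c$ is a compact subgroup of $\mathbb C^*$, so $|c(u)|=1$. By \eqref{eq:equivG}, $(t_u)_*\nu_s=\nu_{c(u)s}=\nu_s$ for all $u$. The set $\{t_u\}$ is connected with more than one point, hence infinite, and it lies in the stabilizer of $\nu_s$. This contradicts Theorem~\ref{thm:stabilizer}.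
\end{proof}

\section{Consequences and sharpness}\label{sec:consequences}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
If $\dim V\le1$, the group $\mathrm{PGL}(V)$ is trivial. Otherwise $\kappa(X)\ge0$. Let $s_0,\dots,s_N$ be a basis of $V$ and $f=[s_0:\dots:s_N]$; this meromorphic map is nondegenerate because the $s_i$ are linearly independent. Write $\gamma^*s_i=\sum_ja_{ij}(\gamma)s_j$. From $(\gamma\delta)^*=\delta^*\gamma^*$ we get $a(\gamma\delta)=a(\gamma)a(\delta)$, so $\tau(\gamma)=[a(\gamma)]$ is a homomorphism. At a point $x$ where $\gamma$ is a local biholomorphism, pullback is a linear isomorphism from the fiber of $\omega_X^{\otimes m}$ at $\gamma(x)$ to the fiber at $x$. Hence $f\circ\gamma=[\gamma^*s_0:\dots:\gamma^*s_N]=\tau(\gamma)\circ f$. By Theorem~\ref{thm:groups}, $\tau(\mathrm{Bim}(X))$ is finite. The matrix of $\gamma^*=\rho(\gamma^{-1})$ in the basis $(s_i)$ is the transpose of $a(\gamma)$, so $\overline\rho(\mathrm{Bim}(X))$ has the same number of elements as $\tau(\mathrm{Bim}(X))$.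

The kernel of $\rho(\mathrm{Bim}(X))\to\overline\rho(\mathrm{Bim}(X))$ has finite index and consists of scalars. If $V\ne0$ and $\rho(\gamma)$ is the scalar $c$, then $\mathcal N(s)=\mathcal N(cs)=|c|^{2/m}\mathcal N(s)$ for $s\ne0$ by Lemma~\ref{lem:measure}, so $|c|=1$.
\end{proof}

For Corollary~\ref{cor:linear} we must realize the action on $Z$ by projective transformations. A \emph{linearization} of a line bundle $L$ on $Z$ for an algebraic group action is a lift of the action to an algebraic action on the total space of $L$, linear on fibers. The group then acts linearly on $H^0(Z,L)$, and if $L$ is very ample, the embedding $Z\subset\mathbb P(H^0(Z,L)^*)$ is equivariant.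

\begin{proof}[Proof of Corollary~\ref{cor:linear}]
The identity component $H^\circ$ has finite index in $H$, so $\Gamma'=\tau^{-1}(H^\circ)$ has finite index in $\Gamma$, and it suffices to show that $\tau(\Gamma')$ is finite. Since $Z$ is normal and projective and $H^\circ$ is a connected linear algebraic group, some positive power $L$ of a very ample line bundle on $Z$ has an $H^\circ$-linearization \cite[Cor.~1.6]{Mumford}. The bundle $L$ is very ample. Its complete linear system gives an embedding $\iota\colon Z\to\mathbb P^N$ whose image lies in no hyperplane, equivariant for a homomorphism $j\colon H^\circ\to\mathrm{PGL}_{N+1}(\mathbb C)$. The map $\iota\circ f$ is nondegenerate: a hyperplane containing its image would cut out a proper subvariety of $Z$ containing the image of $f$, contrary to dominance. By Theorem~\ref{thm:groups}, $j(\tau(\Gamma'))$ is finite. An element of $\ker j$ acts trivially on $Z$, so $j$ is injective by faithfulness, and $\tau(\Gamma')$ is finite.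

Now let $Z=\mathbb P^1$, and let $\Gamma$ consist of all $\gamma$ preserving the fibration, that is, with $f\circ\gamma=t\circ f$ for some bimeromorphic self-map $t$ of $\mathbb P^1$. Such a $t$ is an automorphism of $\mathbb P^1$, so $t\in H=\mathrm{PGL}_2(\mathbb C)$. It is unique because $f$ is dominant, so $\gamma\mapsto t$ is a homomorphism, and the first part applies.
\end{proof}

We close with examples showing that the hypotheses cannot be dropped.
\begin{itemize}
\item \emph{The condition $\kappa(X)\ge0$} in Theorem~\ref{thm:groups} is needed: take $X=\mathbb P^N$ with $N\ge1$, $f=\mathrm{id}$, $\Gamma=\mathrm{PGL}_{N+1}(\mathbb C)$ and $\tau=\mathrm{id}$.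
\item \emph{Nondegeneracy} is needed there too: let $X$ be an elliptic curve, $f\colon X\to\mathbb P^1$ the constant map to $0$, $\Gamma\cong\mathbb Z$ generated by a translation of infinite order, and let $\tau$ send the generator to $z\mapsto2z$.
\item \emph{Linearity of the action on the base} is needed in Corollary~\ref{cor:linear}: take $X=Z$ an elliptic curve, so $\kappa(X)=0$, with $f=\mathrm{id}$ and $\Gamma$ the group of translations.
\item \emph{Projectivization} is needed in Theorem~\ref{thm:answer}: by (F3) one cannot replace $\overline\rho$ by $\rho$. The theorem shows that, up to finite index, scalars of modulus $1$ are the only source of infinitude.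
\end{itemize}

\begin{thebibliography}{9}

\bibitem{LS}
Konstantin Loginov and Constantin Shramov,
\emph{Finiteness of projective pluricanonical representation for automorphisms of complex manifolds},
arXiv:2504.06654 (2025).

\bibitem{Mumford}
Mumford, \emph{Geometric Invariant Theory}.

\end{thebibliography}
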